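
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{remark}[theorem]{Remark}

\title{Poles of the torsion polynomial function at ideal points\\ that give Seifert surfaces}


\begin{abstract}
Let $M$ be the exterior of a knot in a homology $3$-sphere. Along a curve $C$ of irreducible
$SL_2(\mathbb C)$-characters of $M$ the twisted Alexander polynomials form the torsion polynomial function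
$\mathcal T_\psi^C$. Dunfield, Friedl and Jackson conjectured that its leading coefficient has a finite value at
every ideal point of $C$ that gives a Seifert surface. We construct counterexamples, including knots in $S^3$,
and counterexamples in which the Seifert surface has minimal genus. We also prove a bound, valid at every ideal
point giving a Seifert surface, for the order of the pole of each coefficient of $\mathcal T_\psi^C$; for the
leading coefficient the examples attain it.
\end{abstract}

\section{The question and the answer}

\subsection{The question}

Throughout, $M$ is the exterior of a knot $K$ in a homology $3$-sphere, and $M$ is assumed to be irreducible. It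
is compact, connected and orientable, and $\partial M$ is a torus. Let $\psi\in H^1(M;\mathbb Z)$ be a
generator. Let $X^{irr}(M)$ be the Zariski closure, in the $SL_2(\mathbb C)$-character variety $X(M)$, of the set
of characters of irreducible representations. A \emph{curve} is an irreducible algebraic curve. Seifert
surfaces are connected and oriented. The letter $\chi$ denotes an ideal point; $\chi(\cdot)$, with a space as
argument, is the Euler characteristic.

Two constructions meet in this paper. First, an ideal point $\chi$ of a curve $C\subset X^{irr}(M)$, that is, a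
point of the smooth projective model $\widetilde C$ not lying over a point of $C$, makes $\pi_1M$ act on a tree,
and Culler--Shalen theory extracts essential surfaces in $M$ from this action. Second, each irreducible
component $X_0$ of $X^{irr}(M)$ carries the \emph{torsion polynomial function} of Dunfield, Friedl and Jackson,
$$\mathcal T_\psi^{X_0}\in\mathbb C[X_0][t,t^{-1}],$$
whose value at the character of an irreducible representation $\rho$ is a normalization of the twisted Alexander
polynomial of $\rho$. It is induced by Turaev's refined torsion, is well defined (not only up to units), and is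
symmetric under $t\mapsto t^{-1}$. For a curve $C\subset X_0$ let
$\mathcal T_\psi^C\in\mathbb C[C][t,t^{-1}]$ be its restriction and let $c_k\in\mathbb C[C]$ be the coefficient
of $t^k$ in $\mathcal T_\psi^C$. The \emph{leading coefficient} of $\mathcal T_\psi^C$ is the coefficient of the
highest power of $t$ whose coefficient is not identically zero on $C$; it is $0$ if $\mathcal T_\psi^C=0$. A
regular function on $C$ is a rational function on $\widetilde C$, and it is \emph{finite} at $\chi$ if it has no
pole there.

The degree (highest minus lowest exponent) of $\mathcal T_\psi^C$ is at most $2\|\psi\|_T$, where $\|\cdot\|_T$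
is the Thurston norm. Let $c(\mathcal T_\psi^C)$ be the coefficient of $t^{\|\psi\|_T}$, possibly
identically $0$. Kitayama \cite{Kitayama} proved that if $\chi$ gives a \emph{minimal genus} Seifert surface of
$K$, then $c(\mathcal T_\psi^C)$ is finite at $\chi$. The question, a conjecture of Dunfield, Friedl and
Jackson posed in \cite{Kitayama}, is whether the following holds.

\begin{quote}\itshape
If an ideal point $\chi$ of a curve $C$ in $X^{irr}(M)$ gives a Seifert surface of $K$, then the leading
coefficient of $\mathcal T_\psi^C$ has a finite value at $\chi$.
\end{quote}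

Here is why one might expect it. Let $S$ be the Seifert surface, of genus $g$, let $N$ be $M$ cut along $S$, and
let $m$ be a loop crossing $S$ once. If $\chi$ gives $S$, then $\pi_1N$ fixes a vertex of the tree, so the
matrices of $\rho(\pi_1N)$ stay bounded as one approaches $\chi$ (after a suitable conjugation), while
$\rho(m)$ may blow up. The torsion is a quotient of determinants whose entries involve $\rho(\pi_1N)$ and
$t\rho(m)$. The coefficient of the highest power of $t$ that these determinants allow contains $\rho(m)$ only
through $\det\rho(m)=1$, so it is finite. But if that coefficient vanishes identically, the leading coefficient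
is a lower one, which does involve entries of $\rho(m)$, and this argument no longer shows that it is finite.
This is where the statement fails.

\subsection{Results}

\begin{theorem}\label{thm:A}
For every $h\ge1$ there are an irreducible exterior $M'$ of a knot in a homology sphere, a curve
$C'\subset X^{irr}(M')$ and an ideal point $\chi$ of $C'$ giving a Seifert surface $S'$ of genus $1+2h$, such
that $\mathcal T_\psi^{C'}$ has top exponent $1$ and its leading coefficient, the coefficient of $t^1$, has a
pole at $\chi$. It has valuation $-4h$ for a normalized valuation over $\chi$ on a curve of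
representations over $C'$. Moreover, $M'$ can be taken to be the exterior of a knot in $S^3$.
\end{theorem}

Thus the conjecture is false. The surfaces $S'$ of Theorem~\ref{thm:A}, as we construct them, do not have minimal
genus, but this is not the reason for the failure.

\begin{theorem}\label{thm:B}
For every $h\ge1$ there are an irreducible exterior $M''$ of a knot in a homology sphere, a curve
$C''\subset X^{irr}(M'')$ and an ideal point of $C''$ giving a \emph{minimal genus} Seifert surface of genus
$1+2h$, such that $\mathcal T_\psi^{C''}$ has top exponent $1$ and its leading coefficient has a pole at the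
ideal point, of valuation $-4h$ as in Theorem~\ref{thm:A}.
\end{theorem}

In Theorem~\ref{thm:B} we have $\|\psi\|_T=1+4h$, so $c(\mathcal T_\psi^{C''})\equiv0$; this agrees with
Kitayama's theorem.

The third result says how bad a pole can be. The tree $\mathbf T$, the tautological representation $\rho$ and
the normalized valuation $w$ over $\chi$ are recalled in Section~\ref{sec:background}.

\begin{theorem}\label{thm:C}
Let $\chi$ be an ideal point of a curve $C\subset X^{irr}(M)$ giving a Seifert surface $S$ of genus $g\ge1$. Let
$N$ be $M$ cut along $S$, let $v$ be a vertex of $\mathbf T$ fixed by $\pi_1N$ (one exists), let $m$ be a loop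
based in $N$ crossing $S$ exactly once, and let $e=\frac12d(v,\rho(m)v)\in\mathbb Z_{\ge0}$. Then $c_k=0$ for
$|k|>2g-1$, and
$$w(c_k)\ge-e\,(2g-1-|k|)\qquad(|k|\le2g-1).$$
In particular $c_{2g-1}$ is finite at $\chi$. For the leading coefficient, equality holds in the examples of
Theorems~\ref{thm:A} and~\ref{thm:B}, where $g=1+2h$, $k=1$ and $e=1$.
\end{theorem}

\begin{corollary}\label{cor:room}
If $\chi$ gives a Seifert surface $S$ of genus $g\ge1$, then the leading coefficient of $\mathcal T_\psi^C$ can
have a pole at $\chi$ only if $\deg\mathcal T_\psi^C<-2\chi(S)$. If the leading exponent is $k_0$, then the order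
of the pole with respect to $w$ is at most $e(-\chi(S)-k_0)$. This bound is attained for every $h\ge1$ by the
examples above, also with $S$ of minimal genus.
\end{corollary}

\begin{proof}
If $\mathcal T_\psi^C=0$, the leading coefficient is $0$ and has no pole. Otherwise
$\deg\mathcal T_\psi^C=2k_0$ by symmetry, and $-\chi(S)=2g-1$, so this restates Theorem~\ref{thm:C}.
\end{proof}

\subsection{The idea in the smallest case}\label{subsec:idea}

By Corollary~\ref{cor:room} a counterexample needs room between the degree of $\mathcal T_\psi^C$ and the genus
of the surface. We create this room by a satellite construction. Start with a knot exterior $M$, a genus one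
Seifert surface $S$, and an ideal point giving $S$ at which everything is as expected: in our example the
coefficient $c_1$ is $\pm(2+Y)$ with $Y$ the trace of an element of $\pi_1N$, and it takes the value $\pm2$.
Suppose a knot $\eta\subset M$ crosses $S$ twice, in opposite directions, and $\tau=\operatorname{tr}\rho(\eta)$
has a pole at the ideal point. Remove a solid torus neighborhood $V$ of $\eta$ and glue in the exterior $E$ of
a trefoil so that the longitude of $E$ becomes the meridian of $\eta$. The new manifold $M'$ maps to $M$, with
$E$ mapping to $V$, and $\rho$ pulls back to a representation of $\pi_1M'$. It maps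
$\pi_1E=\langle u,v\mid uvu=vuv\rangle$ to a cyclic group, with $u,v\mapsto Z:=\rho(\eta)$. The Fox derivative of
the relator with respect to $u$ is
$$1+uv-v\ \longmapsto\ 1-Z+Z^2=Z(Z+Z^{-1}-1)=(\tau-1)Z ,$$
because $Z+Z^{-1}=\tau\cdot1$ in $SL_2$. So the torsion of $E$ is $(\tau-1)^2/\det(Z-1)$, while that of $V$ is
$1/\det(Z-1)$. Replacing $V$ by $E$ therefore \emph{multiplies the torsion of $M$ by} $(\tau-1)^2$, since
torsion is multiplicative. This factor does not involve $t$, because $\eta$ has intersection number $0$ with
$S$. Hence the degree does not change, and the leading coefficient becomes $\pm(2+Y)(\tau-1)^2$, which has a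
pole.

What has happened to $S$? It met $V$ in two discs. They are replaced by two fibers of $E$, and $S$ becomes a
surface $S'$ of genus $3$. If neither of the two arcs into which $S$ cuts $\eta$ can be homotoped into $S$, then
$S'$ is incompressible, and the tree picture pulls back as well: the same ideal point gives $S'$. Now the genus
bound $2g-1=5$ leaves room above the top exponent $1$, and the pole fills it exactly: in the example $e=1$ and
$w(\tau)=-2$, so $w((\tau-1)^2)=-4=-(5-1)$. With the torus knot $T(2,2h+1)$ instead of the trefoil one gets
Theorem~\ref{thm:A}. For Theorem~\ref{thm:B} we perform further satellite operations away from $S'$, with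
companions of Alexander polynomial $1$; they do not change the torsion, and can be chosen so that $S'$ becomes
genus minimizing.

\subsection{Organization}

Section~\ref{sec:background} recalls trees and torsion. Section~\ref{sec:bound} proves the inequality of
Theorem~\ref{thm:C}. Sections~\ref{sec:seed} and~\ref{sec:reps} construct $M$ and its curve of representations.
Sections~\ref{sec:infection}--\ref{sec:endA} carry out the satellite construction, and Section~\ref{sec:S3} makes
it take place in $S^3$. Section~\ref{sec:minimal} proves Theorem~\ref{thm:B} and the sharpness statement.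

\section{Background}\label{sec:background}

Manifolds and maps are PL or smooth. Paths are composed from left to right, $I=[0,1]$, and $\nu(\cdot)$ is an open
regular neighborhood. We write $\doteq$ for equality up to a factor $\pm t^k$.

\subsection{The tree}

Let $\mathbb K$ be a field with a surjective discrete valuation $w:\mathbb K^*\to\mathbb Z$, valuation ring
$\mathcal O$ and uniformizer $\pi$; put $w(0)=\infty$. The tree $\mathbf T$ of $SL_2(\mathbb K)$ has as vertices
the homothety classes $[\Lambda]$ of $\mathcal O$-lattices $\Lambda\subset\mathbb K^2$. We use the following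
standard facts. $GL_2(\mathbb K)$ acts on $\mathbf T$, transitively on vertices. $SL_2(\mathbb K)$ preserves the
$2$-coloring of the vertices, so $d(v,gv)$ is even for $g\in SL_2(\mathbb K)$. The stabilizer of
$[\mathcal O^2]$ in $SL_2(\mathbb K)$ is $SL_2(\mathcal O)$. Finally, let $A\in SL_2(\mathbb K)$ and let $-e$ be
the smallest valuation of an entry of $A$ (so $e\ge0$, since $\det A=1$); then by elementary divisors
\begin{equation}\label{eq:elementary}
A=g_1\begin{pmatrix}\pi^{-e}&0\\0&\pi^{e}\end{pmatrix}g_2,\quad g_1,g_2\in GL_2(\mathcal O),
\qquad\text{and}\qquad d([\mathcal O^2],A[\mathcal O^2])=2e .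
\end{equation}

\subsection{Ideal points and the surfaces they give}

Let $C\subset X^{irr}(M)$ be a curve. A \emph{curve of representations over $C$} is an irreducible curve $R$ of
representations $\pi_1M\to SL_2(\mathbb C)$ whose characters are dense in $C$; we may replace $R$ by a
birational model. Put $\mathbb K=\mathbb C(R)\supset\mathbb C(C)$ and let $\rho:\pi_1M\to SL_2(\mathbb K)$ be the
tautological representation. Let $\chi$ be an ideal point of $C$ and $w$ a normalized (that is, surjective)
discrete valuation of $\mathbb K$, trivial on $\mathbb C$, lying over $\chi$: its restriction to $\mathbb C(C)$ is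
a positive multiple of the valuation at $\chi$. Thus $a\in\mathbb C[C]$ has a pole at $\chi$ if and only if
$w(a)<0$.

A connected, two-sided, properly embedded surface is called \emph{essential} if it is incompressible and
$\partial$-incompressible, is neither a sphere nor a disc, and is not parallel into the boundary. By the loop
theorem, an incompressible two-sided surface other than a sphere is $\pi_1$-injective.

\begin{definition}\label{def:gives}
The ideal point $\chi$ \emph{gives} the surface $S\subset M$ if $S$ is essential and, for some $R$ and $w$ as
above, there is a $\pi_1M$-equivariant map $\widetilde M\to\mathbf T$ from the universal cover, transverse to the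
midpoints of edges, such that the preimage of the midpoints descends to a (nonempty) union of parallel copies
of $S$.
\end{definition}

Whenever $\chi$ gives $S$, we use such $R$ and $w$. Parallel copies have to be allowed. Since $SL_2(\mathbb K)$
preserves the $2$-coloring, every loop in $M$ transverse to the preimage surface meets it an even number of times.
A loop crossing a Seifert surface once therefore sees an even number of copies of it. In our examples there are
exactly two.

\subsection{Torsion}\label{subsec:torsion}

Let $X$ be a finite CW complex, or a compact manifold, and let $\pi_1X$ act on $\mathbb C(t)^2$. If the twisted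
chain complex is acyclic, its torsion $\tau(X)\in\mathbb C(t)^*$ is defined up to $\doteq$; all our
representations have the form $\rho\otimes\psi:\gamma\mapsto t^{\psi(\gamma)}\rho(\gamma)$ with $\rho$ in
$SL_2(\mathbb C)$. Torsion is invariant under simple homotopy equivalence. We use the convention in which a
circle with holonomy $Z$ has torsion $\det(Z-1)^{-1}$. If $X$ is the $2$-complex of a presentation of deficiency
one with generators $x_1,\dots,x_n$, this is Wada's convention
\begin{equation}\label{eq:wada}
\tau(X)\doteq\frac{\det(\text{Fox matrix without the column of }x_k)}{\det(t^{\psi(x_k)}\rho(x_k)-1)},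
\end{equation}
whenever the denominator is nonzero; the complex is acyclic if and only if the numerator is nonzero. Here
$\partial(ab)=\partial a+a\,\partial b$, and the Fox derivatives are evaluated by $\rho\otimes\psi$.

Torsion is multiplicative. Let $X=X_1\cup X_2$. If $X_1\cap X_2$ is acyclic and either $X$, or both $X_1$ and
$X_2$, are acyclic, then all four complexes are acyclic, by Mayer--Vietoris, and
\begin{equation}\label{eq:mult}
\tau(X)\,\tau(X_1\cap X_2)\doteq\tau(X_1)\,\tau(X_2).
\end{equation}
Similarly, if the complex of a pair $(X,Y)$ is acyclic, then $X$ is acyclic if and only if $Y$ is, and in this case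
$\tau(X)\doteq\tau(Y)\tau(X,Y)$.

We use the following facts about $\mathcal T_\psi^{X_0}$: its coefficients are regular functions on $X_0$; it is
symmetric in $t\leftrightarrow t^{-1}$; and at the character of an irreducible representation $\rho$ it is a
Laurent polynomial equal, up to $\doteq$, to $\tau(M;\rho\otimes\psi)$, and equal to $0$ if the complex is not
acyclic. If $M$ is homotopy equivalent to the complex of a presentation of deficiency one, then \eqref{eq:wada}
computes this torsion: the homotopy equivalence is simple, since $\mathrm{Wh}(\pi_1M)=0$ for the Haken manifold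
$M$ (Waldhausen).

\section{The bound}\label{sec:bound}

In this section we prove everything in Theorem~\ref{thm:C} except the statement about equality. The only
property of $\chi$ used is that $\pi_1N$ fixes a vertex. The idea is to compute the torsion from a presentation in
which $\rho(m)$ is the only matrix that may be unbounded, and to count how often its entries can occur.

\paragraph{The vertex and the number $e$.}
The surface in Definition~\ref{def:gives} consists of parallel copies of $S$, so one component of its complement
in $M$ is a copy of $N$, and the others are product regions. A component of the preimage of this copy of $N$ in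
$\widetilde M$ is connected and misses the preimage of the midpoints, so it maps into the open star of radius
$\frac12$ of a single vertex. That vertex is fixed by the stabilizer $\pi_1N$ of the component.

Let $v$ be any vertex fixed by $\pi_1N$. Any two loops based in $N$ crossing $S$ once are related by
$m\mapsto(u_1mu_2)^{\pm1}$ with $u_1,u_2\in\pi_1N$, and this does not change $d(v,\rho(m)v)$; so $e$ does not
depend on $m$ or its orientation. Conjugating $\rho$ in $GL_2(\mathbb K)$ we may assume $v=[\mathcal O^2]$, so that
$$\rho(\pi_1N)\subset SL_2(\mathcal O),\qquad \rho(m)\ \text{ satisfies \eqref{eq:elementary} with this $e$}.$$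

\paragraph{A presentation separating $N$ from $m$.}
The boundary of $N$ consists of two copies $S_\pm$ of $S$ and an annulus, so
$\chi(N)=\frac12\chi(\partial N)=\chi(S)$. Build $N$ from $S_-\times I$ by attaching handles. Since $N$ is
connected and $S_\pm\neq\emptyset$, the $0$- and $3$-handles can be canceled, and by the Euler characteristic
there are equally many, say $l$, handles of index $1$ and of index $2$. So $N$ is homotopy equivalent to a
$2$-complex with one vertex, loops $s_1,\dots,s_{2g}$ (generators of $\pi_1S_-$) and $z_1,\dots,z_l$, and
$2$-cells given by words $U_1,\dots,U_l$ in the $s_i,z_j$. Gluing $S_+$ to $S_-$ amounts to gluing in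
$S\times I$, which up to homotopy adds a $1$-cell $m$ and $2g$ two-cells:
$$\pi_1M=\langle s_1,\dots,s_{2g},z_1,\dots,z_l,m\mid U_1,\dots,U_l,\ mW_im^{-1}s_i^{-1}\ (1\le i\le2g)\rangle,$$
where $W_i$ is a word in the $s,z$ representing the push-off of $s_i$ to $S_+$ (with $m$ suitably oriented), and
$M$ is homotopy equivalent to the complex of this presentation. We name the two copies $S_\pm$ of $S$ so that
$\psi(m)=1$; of course $\psi$ vanishes on $\pi_1N$.

For any representation $\vartheta$ of $\pi_1M$ in $SL_2$ put $A=\vartheta(m)$ and
$q(t)=\det(tA-1)=t^2-\operatorname{tr}(A)t+1$. The relator $mW_im^{-1}s_i^{-1}$ has Fox derivatives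
$tA\,\partial W_i-\partial s_i$ with respect to the $s$ and $z$. Deleting the column of $m$ we get
\begin{equation}\label{eq:d}
\tau(M;\vartheta\otimes\psi)\doteq\frac{d(t)}{q(t)},\qquad
d(t)=\det\begin{pmatrix}\mathbf U\\ t\,\mathbf A\mathbf W-\mathbf J\end{pmatrix},
\end{equation}
with $\mathbf A=A\oplus\dots\oplus A$ ($2g$ copies), $\mathbf J=(I\ \,0)$, and $\mathbf U,\mathbf W$ the matrices
of Fox derivatives of the $U_j,W_i$ with respect to $s,z$, evaluated by $\vartheta$; the complex is acyclic if and
only if $d\ne0$. Write $d(t)=\sum_{k=0}^{4g}d_kt^k$. Conjugating $\vartheta$ conjugates the matrix in \eqref{eq:d},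
so the $d_k$ and $\operatorname{tr}A$ are conjugation-invariant regular functions of $\vartheta$, that is, elements
of $\mathbb C[X(M)]$.

\paragraph{Valuations of the $d_k$.}
Let $\vartheta=\rho$. Then $\mathbf U,\mathbf W,\mathbf J$ have entries in $\mathcal O$. Expand $d$ along its last
$4g$ rows, and apply the Cauchy--Binet formula to each $4g\times4g$ minor of
$$t\,\mathbf A\mathbf W-\mathbf J=(t\mathbf A\ \ {-I})\binom{\mathbf W}{\mathbf J}.$$
A maximal minor of $(t\mathbf A\ \,{-I})$ that uses $k$ columns of $t\mathbf A$ is $\pm t^k$ times a $k\times k$
minor of $\mathbf A$. Hence $d_k$ is an $\mathcal O$-linear combination of $k\times k$ minors of $\mathbf A$. By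
\eqref{eq:elementary} these are $\mathcal O$-linear combinations of $k\times k$ minors of a diagonal matrix with
$2g$ entries $\pi^{-e}$ and $2g$ entries $\pi^e$. The smallest valuation of such a minor is $-ek$ if $k\le2g$,
and $-2ge+(k-2g)e=-e(4g-k)$ if $k\ge2g$. Therefore
\begin{equation}\label{eq:dk}
w(d_k)\ge-e\min(k,4g-k)\quad(0\le k\le4g),\qquad w(\operatorname{tr}A)\ge-e .
\end{equation}
This is the precise form of the remark in the introduction: $d_{4g}$ and $d_0$ do not see the size of $\rho(m)$,
while the other coefficients may.

\paragraph{From $d$ to $\mathcal T_\psi$.}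
Let $X_0\supset C$ be an irreducible component of $X^{irr}(M)$. The characters of irreducible representations form a
dense open subset of $X_0$, and at each of them $\mathcal T_\psi^{X_0}q=\pm t^sd$ for some sign and some integer
$s$. If $d=0$ on $X_0$, then $\mathcal T_\psi^{X_0}=0$ and there is nothing to prove. Otherwise let $d_i$ and $d_j$,
$i\le j$, be the lowest and the highest coefficient of $d$ that do not vanish identically on $X_0$. Where $d_id_j\ne0$,
the exponent range of $t^sd$ is $[s+i,s+j]$. Since $\mathcal T_\psi^{X_0}$ and $t^{-1}q$ are symmetric, this range is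
symmetric about $1$, so $s=1-\frac{i+j}2$ is determined. On the irreducible set of irreducible characters with
$d_id_j\ne0$, the points with sign $+$ and those with sign $-$ form two closed subsets covering it, so one sign works
everywhere. Thus $\mathcal T_\psi^{X_0}q=\pm t^sd$ in $\mathbb C[X_0][t^{\pm1}]$, with a fixed sign and a fixed $s$. As
$q$ has top and bottom coefficient $1$,
$$d=q\sum_{i=0}^{4g-2}c'_it^i\quad\text{with }c_i'\in\mathbb C[X_0],\qquad c_k=\pm c'_{n+k}\ \text{ with } n=-s
\text{ fixed},$$
where $c'_i=0$ outside $[0,4g-2]$; in the second formula, and from now on, we restrict to $C$ and work in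
$\mathbb K$. Comparing coefficients in $d=q\sum c'_it^i$ from the top and from the bottom gives
$$c'_{4g-2-j}=d_{4g-j}+\operatorname{tr}(A)\,c'_{4g-2-(j-1)}-c'_{4g-2-(j-2)},\qquad
c'_j=d_j+\operatorname{tr}(A)\,c'_{j-1}-c'_{j-2}.$$
By \eqref{eq:dk} and induction on $j$, both $w(c'_{4g-2-j})\ge-ej$ and $w(c'_j)\ge-ej$ for $0\le j\le4g-2$: the three
terms on the right have valuation at least $-ej$, $-e-e(j-1)$ and $-e(j-2)$.

\paragraph{Conclusion.}
By symmetry let $k\ge0$ and suppose $c_k=c_{-k}\neq0$. Then $n+k\le4g-2$ and $n-k\ge0$, so $k\le2g-1$. Moreover
$$w(c_k)=w(c'_{n+k})\ge-e(4g-2-n-k),\qquad w(c_k)=w(c_{-k})=w(c'_{n-k})\ge-e(n-k).$$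
The smaller of $4g-2-n-k$ and $n-k$ is at most their average $2g-1-k$. Hence $w(c_k)\ge-e(2g-1-k)$, which
proves the inequality of Theorem~\ref{thm:C}.\qed

\section{The seed manifold}\label{sec:seed}

We need a knot exterior $M$ with a genus one Seifert surface $S$ and an ideal point giving $S$. If $M$ fibered
with fiber $S$, then $m$ would normalize $\pi_1N=\pi_1S$, so $\rho(m)$ would permute the vertices fixed by
$\pi_1N$; if there were only one, it would be fixed by all of $\pi_1M$. So we modify the product $T\times I$ in the
simplest way, by adding a square root of one element of the free group $\pi_1T$.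

\paragraph{The piece $N$.}
Let $T$ be a once-punctured torus, $\ast\in\partial T$, and $x$ a nonseparating simple loop at $\ast$ with interior
in $\operatorname{int}T$. Let $B\subset\operatorname{int}T$ be an annulus whose core meets $x$ once transversally, so
that $x=x'e_0x''$ with $e_0=x\cap B$ an arc crossing $B$. Let $o$ be the terminal point of $e_0$, let $c$ be the
component of $\partial B$ through $o$, viewed as a loop at $o$ (its orientation will be fixed below), and
$\beta=x''^{-1}c\,x''$. Then $\pi_1(T,\ast)$ is free on $x,\beta$.

Let $W$ be a solid torus and $B_W\subset\partial W$ an annulus whose core represents twice a generator of $\pi_1W$.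
Put
$$N=(T\times I)\cup_{B\times1=B_W}W,\qquad B'=\overline{\partial W\setminus B_W}.$$
Then $\partial N=S_-\cup(\partial T\times I)\cup S_+$ with $S_-=T\times0$ and
$S_+=((T\setminus\operatorname{int}B)\times1)\cup B'$. Note that $N$ is a handlebody of genus $2$: cutting $T$
along the core of $B$ gives a pair of pants, and a proper arc in it with ends on $\partial T$, disjoint from
$B$ and separating the other two boundary circles, cuts $T$ into an annulus with core parallel to that of $B$. So
$T\times I$ is a thickening of this annulus with a $1$-handle attached away from $B\times1$, and $N$ is $W$ with a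
$1$-handle attached.

Let $\delta=\ast\times I$, a path from $\ast_-\in S_-$ to $\ast_+\in S_+$. Let $\gamma$ be the generator of
$\pi_1(W,o)$ with $c=\gamma^2$, and put $y=\delta x''^{-1}\gamma x''\delta^{-1}$. By van Kampen,
\begin{equation}\label{eq:pi1N}
\pi_1(N,\ast_-)=\langle x,\beta\rangle*_{\beta=y^2}\langle y\rangle=F(x,y),
\end{equation}
the free group on $x$ and $y$.

\paragraph{The surface $S_+$.}
Let $e'$ be an arc crossing $B'$ with the same endpoints as $e_0$. The loop $e_0^{-1}e'$ on $\partial W$ meets the core of
$B_W$ once, so these two generate $H_1(\partial W)$. This group maps onto $H_1(W)=\mathbb Z$ and the core maps to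
$\pm2$, so $e_0^{-1}e'$ is an odd power of $\gamma$. Twisting $e'$ around $B'$ changes the exponent by $\pm2$. So we
may choose $e'$ with $e_0^{-1}e'=\gamma$. The loops $x_+:=x'e'x''$ and $\beta_+:=\beta$ in $S_+$ satisfy
$$\delta x_+\delta^{-1}=x\cdot\delta\,(x''^{-1}e_0^{-1}e'x'')\,\delta^{-1}=xy,\qquad \delta\beta_+\delta^{-1}=y^2 .$$
Orient the two components of $\partial B=\partial B'$ so that they are homologous through $B$. Then they are homologous
through $B'$ as well, because otherwise their class in $H_1(\partial W)$ would equal its negative, whereas it has
infinite order. Hence there is a homeomorphism $(B,e_0)\to(B',e')$ fixing $\partial B$ pointwise (cut along the arcs and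
extend over discs). Let $\theta:T\to S_+$ be this homeomorphism on $B$ and the identity elsewhere. Then
$\theta_*(x)=x_+$ and $\theta_*(\beta)=\beta_+$.

\paragraph{A twist.}
Near $\ast$ the boundary $\partial T$ lies on one side of the loop $x$. Push $x$ off itself to the other side to get
a simple closed curve $x_1\subset\operatorname{int}T$, disjoint from $x$, cobounding an annulus with $x$ and meeting
$c$ once, near $o$. Orient $c$ so that it arrives at $o$ from the side of $x_1$. A Dehn twist along $x_1$, supported
away from $x\cup\partial T$, fixes $x$ and inserts into $c$, just before its return to $o$, a copy of $x_1^{\pm1}$,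
which is homotopic to the loop $(x''x'e_0)^{\pm1}$ at $o$. So it sends $\beta$ to
$x''^{-1}c\,(x''x'e_0)^{\pm1}x''=\beta x^{\pm1}$. Let $\varphi$ be the twist, of the right sign, with
$\varphi_*(x)=x$ and $\varphi_*(\beta)=\beta x$. It fixes $\partial T$ pointwise.

\paragraph{Gluing.}
Let $M$ be obtained from $N$ by identifying $\theta(z)\in S_+$ with $\varphi(z)\times0\in S_-$ for $z\in T$. This
reverses the boundary orientations, so $M$ is orientable; the annulus $\partial T\times I$ closes up to a torus
$\partial M$, and $\delta$ closes up to a loop in it. Let $S$ be the image of $S_\pm$. For $s\in\pi_1(S,\ast)$ with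
copies $s_\pm$ in $S_\pm$ put $\iota_-(s)=s_-$, $\iota_+(s)=\delta s_+\delta^{-1}$ in $\pi_1N$, and let
$m=[\delta]^{-1}\in\pi_1M$. Then $m\,\iota_+(s)\,m^{-1}=\iota_-(s)$. Taking $s$ to be the class of $x_+$, respectively
$\beta_+$, we obtain
\begin{equation}\label{eq:pi1M}
\pi_1M=\langle x,y,m\mid m\,xy\,m^{-1}=x,\ \ m\,y^2m^{-1}=y^2x\rangle,
\end{equation}
\begin{equation}\label{eq:iota}
\iota_-\pi_1S=\langle x,y^2\rangle,\qquad \iota_+\pi_1S=\langle xy,y^2\rangle .
\end{equation}

\begin{lemma}\label{lem:seed}
$M$ is irreducible and is the exterior of a knot in a homology sphere with meridian $m$; $S$ is a Seifert surface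
of genus $1$; $\iota_\pm$ are injective; and $M$ is homotopy equivalent to the complex of \eqref{eq:pi1M}.
\end{lemma}

\begin{proof}
By \eqref{eq:pi1M}, $y=0$ and then $x=0$ in $H_1(M)$, so $H_1(M)=\mathbb Z$, generated by $m$. Filling $M$ along
$m\subset\partial M$ gives a closed orientable manifold with $H_1=0$. The surface $S$ meets $m$ once. The groups
in \eqref{eq:iota} are nonabelian two-generator subgroups of a free group, hence free of rank $2$, and a
surjection of $F_2$ onto itself is injective; so $\iota_\pm$ are injective. Since $N$ is a handlebody, it is
irreducible, and since $S$ is $\pi_1$-injective, $M$ is irreducible. Finally, $N$ is homotopy equivalent to a rose with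
loops $x,y$, and gluing in $S\times I$ adds, up to homotopy, a $1$-cell and two $2$-cells.
\end{proof}

We choose the sign of $\psi$ so that $\psi(m)=1$. The other choice replaces $t$ by $t^{-1}$ in the torsions below and
does not affect the conclusions.

\section{A curve of representations}\label{sec:reps}

\subsection{Solving the equations}

Write $x,y,m$ also for the images in $SL_2$ and put $X=\operatorname{tr}x$, $Y=\operatorname{tr}y$. By \eqref{eq:pi1M}, $m$
conjugates the pair $(xy,y^2)$ to $(x,y^2x)$. This forces $\operatorname{tr}xy=X$, and, as $y^2=Yy-1$,
$$Y^2-2=\operatorname{tr}y^2=\operatorname{tr}y^2x=YX-X=X(Y-1).$$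
So one expects a curve on which $Y$ can vary and $X=(Y^2-2)/(Y-1)$. When can $m$ blow up while $x$ and $y$ stay
bounded? The two conjugate pairs have to degenerate. At $Y=0$ we have $X=2$ and $y^2=-1$, so both pairs become
reducible, although, as we shall see, the group $\langle x,y\rangle$ stays irreducible. There we look for the
ideal point.

Let $b$ be a variable and
$$Y=b^2+2,\quad X=\frac{Y^2-2}{Y-1},\quad x=\begin{pmatrix}X&-1\\1&0\end{pmatrix},\quad
y=\begin{pmatrix}1&b\\b&Y-1\end{pmatrix},\quad xy=\begin{pmatrix}X-b&Xb-b^2-1\\1&b\end{pmatrix}.$$
Since $b^2=Y-2$, we have $\det x=\det y=1$, $\operatorname{tr}y=Y$ and $\operatorname{tr}x=\operatorname{tr}xy=X$.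

We look for a matrix $G$ with $G\,xy=x\,G$ and $G\,y^2=y^2x\,G$. Let $e_1,e_2$ be the standard basis. Given a
vector $n=(p,r)^T$, there is exactly one matrix with $Ge_1=n$ and $G(xy)e_1=xn$, because
$(xy)e_1=(X-b)e_1+e_2$. Namely $Ge_2=xn-(X-b)n$, that is,
\begin{equation}\label{eq:G}
G=\begin{pmatrix}p&pb-r\\ r&p-r(X-b)\end{pmatrix}.
\end{equation}
Then $G\,xy=x\,G$ holds on $e_1$. It holds on $(xy)e_1$ too: by Cayley--Hamilton,
$G(xy)^2e_1=XG(xy)e_1-Ge_1=Xxn-n=x^2n=xG(xy)e_1$. So the first identity holds for every $n$. The second one
determines $n$ up to scale, as the computation of $H_{11}$ below shows; we put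
$$p=1-Y+Yb,\qquad r=1-Y-Yb .$$

\begin{proposition}\label{prop:rel}
With these $p,r$ the matrix \eqref{eq:G} satisfies $G\,xy=x\,G$ and $G\,y^2=y^2x\,G$. Its determinant
$\varepsilon:=\det G$ is
\begin{equation}\label{eq:eps}
\varepsilon=p^2-Xpr+r^2=Y(Y-2)\Big(4Y-\frac{pr}{Y-1}\Big)
\end{equation}
and has a simple zero at $b_0:=i\sqrt2$, where $Y=0$.
\end{proposition}

\begin{proof}
From \eqref{eq:G}, $\varepsilon=p^2-pr(X-b)-prb+r^2=p^2-Xpr+r^2=(p-r)^2-(X-2)pr$. Here
$(p-r)^2=4Y^2b^2=4Y^2(Y-2)$ and $X-2=\frac{Y(Y-2)}{Y-1}$, which gives \eqref{eq:eps}. At $b_0$ we have $Y=0$,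
$p=r=1$, the product of the last two factors of \eqref{eq:eps} is $(-2)(0+1)=-2$, and $dY/db=2b_0\ne0$. So the
zero is simple. In particular $\varepsilon\ne0$ in $\mathbb C(b)$.

For the second identity let
$$u=y^2=Yy-1=\begin{pmatrix}Y-1&Yb\\Yb&Y^2-Y-1\end{pmatrix},\qquad
ux=\begin{pmatrix}(Y-1)X+Yb&1-Y\\ YbX+Y^2-Y-1&-Yb\end{pmatrix},$$
and $H=Gu-uxG$. First we show $He_1=0$. Use $X(Y-1)=Y^2-2$, $b^2=Y-2$ and $(X-1)(Y-1)=Y^2-Y-1$:
\begin{align*}
H_{11}&=p(Y-1)+(pb-r)Yb-\big((Y-1)X+Yb\big)p-(1-Y)r\\
&=p\big[(Y-1)+Y(Y-2)-(Y^2-2)-Yb\big]+r\big[Y-1-Yb\big]\\
&=p\,[1-Y-Yb]+r\,[Y-1-Yb]=pr-rp=0,\\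
H_{21}&=r(Y-1)+\big(p-r(X-b)\big)Yb-(YbX+Y^2-Y-1)p+Ybr\\
&=p\big[Yb-YbX-(Y^2-Y-1)\big]+r\big[(Y-1)+Y(Y-2)-XYb+Yb\big]\\
&=(X-1)\big\{p\,[1-Y-Yb]+r\,[Y-1-Yb]\big\}=0 .
\end{align*}
Instead of computing the second column, we use traces. Put $H'=HG^{-1}=GuG^{-1}-ux$. Then $H'n=He_1=0$, where $n=(p,r)^T=Ge_1\neq0$.
Also $\operatorname{tr}H'=\operatorname{tr}u-\operatorname{tr}ux=(Y^2-2)-(Y-1)X=0$. Hence $H'=a\,n\,(-r,\ p)$ for a scalar $a$.
Next, by the first identity, $\operatorname{tr}xH'=\operatorname{tr}(xyu)-\operatorname{tr}(x^2u)$. From
$y^3=(Y^2-1)y-Y$ we get $\operatorname{tr}xyu=\operatorname{tr}xy^3=X(Y^2-Y-1)$, and from $x^2=Xx-1$ we get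
$\operatorname{tr}x^2u=X\operatorname{tr}(xu)-\operatorname{tr}u=(X-1)(Y^2-2)$. So
$$\operatorname{tr}xH'=X(Y^2-Y-1)-(X-1)(Y^2-2)=X(1-Y)+(Y^2-2)=0.$$
But $\operatorname{tr}xH'=a\,(-r,\ p)\,x\,n=a(p^2-Xpr+r^2)=a\varepsilon$. Hence $a=0$ and $H=0$.
\end{proof}

\subsection{The valuation}

By Proposition~\ref{prop:rel}, $\varepsilon$ is not a square in $\mathbb C(b)$, so
$$R=\{(b,\sigma)\in\mathbb C^2: b\ne\pm i,\ \sigma^2\varepsilon(b)=1\}$$
is an irreducible affine curve (the condition $b\neq\pm i$ means $Y\ne1$). Sending $x,y$ to the matrices above and
$m$ to $A:=\sigma G$, which has determinant $1$, defines a representation $\rho:\pi_1M\to SL_2(\mathbb C[R])$.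
Since $b=y_{12}$ and $\sigma=A_{11}/p$, the curve $R$ maps birationally onto the closure of its image in the
representation variety. Let $\mathbb K=\mathbb C(R)$.

The function $b$ makes the smooth projective model of $R$ a double cover of the projective line. It ramifies over
$b_0$, because $\varepsilon$ has a simple zero there. Let $w$ be the normalized valuation of $\mathbb K$ at the point
over $b_0$. Then $w(b-b_0)=2$, $w(\varepsilon)=2$ and $w(\sigma)=-1$. At $b_0$ we have $Y=0$, $X=2$, $p=r=1$, so
$x,y\in SL_2(\mathcal O)$ and $G\in M_2(\mathcal O)$, with residues
\begin{equation}\label{eq:res}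
\bar G=\begin{pmatrix}1\\1\end{pmatrix}(1,\ b_0-1),\qquad
\overline{\operatorname{adj}G}=\begin{pmatrix}b_0-1\\-1\end{pmatrix}(1,\ -1),\qquad
\bar y=\begin{pmatrix}1&b_0\\b_0&-1\end{pmatrix}.
\end{equation}

\begin{lemma}\label{lem:val}
Let $v=[\mathcal O^2]$.
\begin{itemize}
\item[(a)] $w(\operatorname{tr}\rho(m))=-1$.
\item[(b)] $\rho(\langle x,y\rangle)$ fixes $v$, and $d(v,\rho(m)v)=2$.
\item[(c)] $\rho|_{\langle x,y\rangle}$ is irreducible at all but finitely many points of $R$.
\item[(d)] $w(\operatorname{tr}\rho(ym^{-1}ym))=-2$.
\end{itemize}
\end{lemma}

\begin{proof}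
(a) $\operatorname{tr}\rho(m)=\sigma\operatorname{tr}G$, and $\operatorname{tr}G$ has residue $b_0\ne0$.

(b) The first part holds as $x,y\in SL_2(\mathcal O)$. Since $\bar G\ne0$ and $w(\sigma)=-1$, the smallest valuation of
an entry of $\rho(m)$ is $-1$; apply \eqref{eq:elementary}.

(c) $\operatorname{tr}[x,y]=X^2+Y^2+X^2-X\cdot Y\cdot X-2$ has residue $6\neq2$, so it differs from $2$ at all but
finitely many points of $R$; and a pair whose commutator has trace different from $2$ is irreducible.

(d) Since $\rho(m)^{-1}=\sigma\operatorname{adj}G$, the trace is $\sigma^2\operatorname{tr}(y\,\operatorname{adj}(G)\,y\,G)$. By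
\eqref{eq:res} the second factor has residue
$$\Big[(1,-1)\,\bar y\binom11\Big]\cdot\Big[(1,\,b_0-1)\,\bar y\binom{b_0-1}{-1}\Big]=2\cdot(-b_0^2)=4 .$$
Indeed $\bar y\binom11=\binom{1+b_0}{b_0-1}$, and
$\bar y\binom{b_0-1}{-1}=\binom{-1}{b_0^2-b_0+1}=\binom{-1}{-1-b_0}$, so the second bracket is
$-1-(b_0-1)(b_0+1)=-b_0^2=2$.
\end{proof}

Part (d) is what we wanted: $ym^{-1}ym$ crosses $S$ twice, in opposite directions, and its trace has a pole.

\section{Satellite construction}\label{sec:infection}

\subsection{Replacing a solid torus by a knot exterior}

The construction will be used for two kinds of companions, so we state it once. For a knot exterior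
$E\subset S^3$ let $\mu_E,\lambda_E\subset\partial E$ be the meridian and longitude.

\begin{lemma}\label{lem:infect}
Let $M$ be the exterior of a knot in a homology sphere with meridian $m$. Let $\eta\subset\operatorname{int}M$ be a
knot with closed tubular neighborhood $V=D^2\times S^1$, and let $E$ be the exterior of a knot in $S^3$. Put
$M_\eta=(M\setminus\operatorname{int}V)\cup E$, where $\lambda_E$ is glued to $\partial D^2\times pt$ and $\mu_E$ to
$pt\times S^1$. There is a map $\omega:E\to S^1$ that represents a generator of $H^1(E)$ and restricts to the
projection $\partial D^2\times S^1\to S^1$ on $\partial E$. For every such $\omega$ there is a map $f:M_\eta\to M$ which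
is the identity off $E$ and maps $E$ to $V=D^2\times S^1$ with second coordinate $\omega$. It is onto on $\pi_1$ and an
isomorphism on homology. $M_\eta$ is the exterior of a knot in a homology sphere, with meridian $m$, and $f^*\psi$
is a generator of $H^1(M_\eta)$. On $\pi_1E$ the map $f_*$ factors through $H_1(E)=\mathbb Z$, with $\mu_E$ going
to the class of $\eta$.
\end{lemma}

\begin{proof}
The projection $\partial E\to S^1$ sends $\lambda_E$ to $0$ and $\mu_E$ to $1$, and so does a generator of $H^1(E)$. So a map
representing this generator is homotopic on $\partial E$ to the projection, and homotopy extension gives $\omega$. Extend the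
projection $\partial E\to\partial D^2$ to a map $E\to D^2$, using that $D^2$ is contractible; with $\omega$ it gives $E\to V$.
Both $E$ and $V$ have the homology of a circle, and $E\to V$ induces an isomorphism on it and is the identity on the
boundary. By Mayer--Vietoris and the five lemma, $f$ and the induced map of fillings $M_\eta(m)\to M(m)$ are homology
equivalences. As $\pi_1(M\setminus V)\to\pi_1M$ is onto, $f_*$ is onto. The last statement holds since $\pi_1V=\mathbb Z$.
\end{proof}

\subsection{The knot $\eta$ and the manifold $M'$}

Return to the seed manifold $M$ of Section~\ref{sec:seed}. Let $a_1,a_2$ be two points of $\operatorname{int}S$, with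
copies $a_i^\pm\in S_\pm$. Choose disjoint embedded arcs $\kappa_\pm$ in $N$ with interiors in
$\operatorname{int}N$: $\kappa_+$ from $a_1^+$ to $a_2^+$, and $\kappa_-$ from $a_2^-$ to $a_1^-$. Their union is a
knot $\eta\subset M$ that meets $S$ transversally in $a_1,a_2$, with opposite signs
(Figure~\ref{fig:arcs}). Fix paths $\alpha_i$ in $S$ from $\ast$ to $a_i$ and put
$$g_+=\delta(\alpha_1)_+\kappa_+(\alpha_2)_+^{-1}\delta^{-1},\qquad
g_-=(\alpha_2)_-\kappa_-(\alpha_1)_-^{-1}\qquad\text{in }\pi_1N .$$
By general position all pairs of classes occur; we choose $g_+=g_-=y$. Then $\eta$ is freely homotopic to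
$\delta^{-1}g_+\delta\,g_-=m\,y\,m^{-1}y$, which is conjugate to $ym^{-1}ym$. Hence $\psi(\eta)=0$, and by
Lemma~\ref{lem:val}(d)
\begin{equation}\label{eq:tau}
\tau:=\operatorname{tr}\rho(\eta)\quad\text{satisfies}\quad w(\tau)=-2 .
\end{equation}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw[thick] (0,0)--(7,0);
\draw[thick] (0,3.2)--(7,3.2);
\draw[dashed] (0,0)--(0,3.2);
\draw[dashed] (7,0)--(7,3.2);
\draw[very thick,->] (2,3.2) .. controls (2,1.7) and (5,1.7) .. (5,3.15);
\draw[very thick,->] (5,0) .. controls (5,1.5) and (2,1.5) .. (2,0.05);
\fill (2,3.2) circle (2pt) node[above] {$a_1^+$};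
\fill (5,3.2) circle (2pt) node[above] {$a_2^+$};
\fill (2,0) circle (2pt) node[below] {$a_1^-$};
\fill (5,0) circle (2pt) node[below] {$a_2^-$};
\node at (3.5,2.4) {$\kappa_+$};
\node at (3.5,0.8) {$\kappa_-$};
\node[right] at (7,3.2) {$S_+$};
\node[right] at (7,0) {$S_-$};
\node at (0.7,1.6) {$N$};
\end{tikzpicture}
\caption{The manifold $N$, obtained by cutting $M$ along $S$, with the two arcs of $\eta$. Both ends of $\kappa_+$
lie on $S_+$ and both ends of $\kappa_-$ lie on $S_-$; gluing $S_+$ to $S_-$ joins the arcs to the knot $\eta$. Only
the pattern of the endpoints is shown: in $N$ neither arc is homotopic rel endpoints into the surface carrying its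
ends.}
\label{fig:arcs}
\end{figure}

\begin{lemma}\label{lem:arcs}
The arc $\kappa_+$ is not homotopic rel endpoints in $N$ into $S_+$, and $\kappa_-$ is not homotopic rel endpoints
into $S_-$.
\end{lemma}

\begin{proof}
Otherwise $y\in\iota_+\pi_1S=\langle xy,y^2\rangle$ or $y\in\iota_-\pi_1S=\langle x,y^2\rangle$. The homomorphism to
$\mathbb Z/2$ with $x,y\mapsto1$ kills the first group, the one with $x\mapsto0$, $y\mapsto1$ kills the second, and
neither kills $y$.
\end{proof}

Now let $E$ be the exterior of the torus knot $T(2,2h+1)$ in $S^3$, $h\ge1$. It is fibered with fiber $F$ of genus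
$h$, and its Alexander polynomial is
\begin{equation}\label{eq:alex}
\Delta_E(u)=\sum_{i=-h}^h(-1)^iu^i=P_h(u+u^{-1})
\end{equation}
up to units, where $P_h$ is a polynomial of degree $h$ with leading coefficient $\pm1$. Let $V=D^2\times S^1$ be a
closed neighborhood of $\eta$ with $S\cap V=D^2\times\{a_1,a_2\}$ (we identify $S^1$ with $\eta$), put
$M_0=M\setminus\nu(\eta)=M\setminus\operatorname{int}V$, and let $M'=M_0\cup E$ be the manifold $M_\eta$ of Lemma~\ref{lem:infect}. Take for
$\omega$ the fibration $E\to S^1$, normalized so that it restricts to the projection on $\partial E$. Since $f:M'\to M$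
has second coordinate $\omega$ on $E$,
$$S':=f^{-1}(S)=(S\cap M_0)\cup F_1\cup F_2,\qquad F_i=\omega^{-1}(a_i).$$
This is a connected two-sided surface of genus $1+2h$ with $\partial S'=\partial S$. It meets $m$ once, so it is a
Seifert surface of the knot with exterior $M'$. We write $\psi$ for $f^*\psi$.

\section{$M'$ is irreducible and $S'$ is essential}\label{sec:essential}

\begin{lemma}\label{lem:irr}
$M'$ is irreducible.
\end{lemma}

\begin{proof}
A sphere in $M_0$ bounds a ball in $M$. The ball misses $\eta$, since otherwise it would contain $\eta$, so $\eta$ would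
be null-homotopic and $\tau$ constant, contrary to \eqref{eq:tau}. So $M_0$ is irreducible. Suppose $\partial V$ had a
compressing disc $D$ in $M_0$. The boundary of a regular neighborhood of $V\cup D$ would be a sphere, and would bound a
ball in $M_0$; but one of its sides in $M_0$ contains $\partial V$ and the other $\partial M$. So $\partial V$ is
incompressible in $M_0$. The exterior $E$ of a nontrivial knot is irreducible with incompressible boundary. Hence
$M'=M_0\cup E$ is irreducible.
\end{proof}

Incompressibility of $S'$ is proved by a cut-and-paste argument. Let $N_0=N\setminus\nu(\kappa_+\cup\kappa_-)$, and let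
$\mathcal A_\pm=\partial D^2\times\kappa_\pm$ be the annulus around $\kappa_\pm$. The fibers $F_1,F_2$ cut $E$ into two
products $E_\pm=\omega^{-1}(\kappa_\pm)\cong F\times I$ with $\mathcal A_\pm=\partial F\times I$. Cutting $M'$ along
$S'$ gives
$$N'=N_0\cup_{\mathcal A_+}E_+\cup_{\mathcal A_-}E_-,\qquad
S'_\pm=\big(S_\pm\setminus\nu\{a_1^\pm,a_2^\pm\}\big)\cup\big(F\times\partial I\subset E_\pm\big).$$

\begin{lemma}\label{lem:prep}
(i) If a properly embedded disc $D\subset N_0$ has $\partial D\subset S_+\setminus\nu\{a_1^+,a_2^+\}$, then $\partial D$ bounds a disc in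
$S_+\setminus\nu\{a_1^+,a_2^+\}$. The same holds with $-$ in place of $+$.

(ii) The core of $\mathcal A_\pm$ bounds no properly embedded disc in $N_0$ and none in $E_\pm$.
\end{lemma}

\begin{proof}
(i) Since $\iota_+$ is injective, $\partial D$ bounds a disc $D'\subset S_+$. As $N$ is irreducible with connected
boundary, $D\cup D'$ bounds a ball $B_0\subset N$ with $B_0\cap\partial N=D'$. If $D'$ contained exactly one of
$a_1^+,a_2^+$, then $\kappa_+$, which is disjoint from $D$, would have one end in $B_0$ and the other outside, which is
impossible. If $D'$ contained both, then $\kappa_+\subset B_0$ would be homotopic rel endpoints into $D'\subset S_+$,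
contradicting Lemma~\ref{lem:arcs}. So $D'$ contains neither. The proof for $-$ is the same, with $\iota_-$ and
$\kappa_-$.

(ii) In $N_0$ the core is isotopic to a loop around $a_1^\pm$ in $S_\pm\setminus\nu\{a_1^\pm,a_2^\pm\}$. This loop
bounds no disc there, so (i) applies. In $E_\pm=F\times I$ the core is $\partial F$, which is nontrivial in $\pi_1F$
because $h\ge1$.
\end{proof}

\begin{proposition}\label{prop:ess}
$S'$ is an essential surface in $M'$.
\end{proposition}

\begin{proof}
\emph{Incompressibility.} Suppose there are compressing discs in $N'$ for $S'_+$ or $S'_-$. Among all of them let $D$ have the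
fewest components of $D\cap(\mathcal A_+\cup\mathcal A_-)$. Let $\pm$ be the sign with $\partial D\subset S'_\pm$; arcs of
intersection occur only in $\mathcal A_\pm$.

Circles of intersection that bound discs in $\mathcal A_+\cup\mathcal A_-$ could be removed, starting with an innermost
one, by surgering $D$; so there are none. A circle essential in its annulus and innermost in $D$ bounds a disc in
$N_0$, $E_+$ or $E_-$, contradicting Lemma~\ref{lem:prep}(ii). So only arcs remain.

Suppose some arc has both ends on one component of $\partial\mathcal A_\pm$. Take one that is outermost in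
$\mathcal A_\pm$ and $\partial$-compress $D$ along the disc it cuts off. The result is two discs with boundary in $S'_\pm$
and fewer intersections. If both boundaries were null-homotopic in $S'_\pm$, so would be $\partial D$. So one of the two
is a compressing disc, contradicting minimality.

So all arcs span $\mathcal A_\pm$. Suppose there is one. An arc outermost in $D$ cuts off a disc $D'$ in $E_\pm$ or in
$N_0$ whose boundary is a spanning arc together with an arc $c'\subset S'_\pm$. In $E_\pm$ the arc $c'$ would join the two
components of $F\times\partial I$ inside $F\times\partial I$, which is impossible. In $N_0$, the spanning arc is homotopic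
to $\kappa_\pm$ inside $\overline{\nu(\kappa_\pm)}$, with ends moving in $S_\pm$; so $D'$ gives a homotopy of
$\kappa_\pm$ rel endpoints into $S_\pm$, contradicting Lemma~\ref{lem:arcs}.

Hence $D$ lies in $N_0$ or in $E_+$ or $E_-$. By Lemma~\ref{lem:prep}(i) in the first case, and because
$F\times\{0\}$ and $F\times\{1\}$ are $\pi_1$-injective in $F\times I$ in the second, $\partial D$ bounds a disc in
$S'_\pm$, a contradiction.

\emph{The remaining conditions} use only that $S'$ is incompressible, two-sided, neither a sphere nor a disc, and has one boundary
curve, which is essential in the torus $\partial M'$. It is not boundary parallel, since its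
boundary does not bound a subsurface of $\partial M'$. It is also $\partial$-incompressible. Let $D$ be a disc with
$\partial D=\alpha\cup\gamma'$, $\alpha\subset\partial M'$, $\gamma'=D\cap S'$ an arc. The two boundary circles of the
annulus obtained by cutting $\partial M'$ along $\partial S'$ lie on opposite sides of $S'$, and $D$ meets $S'$ along
$\gamma'$ from one side. So both ends of $\alpha$ lie on the same boundary circle, and $\alpha$ cuts off a disc from the
annulus. Its union with $D$ is a disc whose boundary consists of $\gamma'$ and an arc of $\partial S'$. By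
incompressibility this curve bounds a disc in $S'$, so $\gamma'$ is parallel into $\partial S'$.
\end{proof}

\begin{remark}
Some condition as in Lemma~\ref{lem:arcs} is needed. Suppose $\kappa_+$ were parallel, in the complement of $\kappa_-$, to
an arc of $S_+$. Two parallel copies of the resulting disc in $N_0$ and a disc $a\times I\subset F\times I=E_+$, with $a$
an essential proper arc of $F$, would fit together, after an isotopy near $\mathcal A_+$, to a disc in $N'$ with boundary
in $S'_+$. The curves $\partial F_1,\partial F_2$ cut this boundary into four arcs, each essential in the component of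
$S'_+\setminus(\partial F_1\cup\partial F_2)$ containing it. If the boundary bounded a disc in $S'_+$, an outermost arc of
$\partial F_1\cup\partial F_2$ in that disc would show that one of the four arcs is inessential. So $S'$ would be
compressible.
\end{remark}

\section{The ideal point and the torsion}\label{sec:endA}

\subsection{The ideal point gives $S'$}

Let $\rho'=\rho\circ f_*$ and let $C'\subset X(M')$ be the Zariski closure of the set of characters of the
specializations of $\rho'$ at points of $R$. Since $\operatorname{tr}\rho'(m)=\operatorname{tr}\rho(m)$ is not constant, $C'$ is a curve. As $f_*$ is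
onto, Lemma~\ref{lem:val}(c) shows that almost all of these characters are irreducible, so $C'\subset X^{irr}(M')$;
also $R$ is birational to a curve of representations of $\pi_1M'$ over $C'$. The valuation $w$ is negative on the regular
function $\operatorname{tr}\rho'(m)$ of $C'$ by Lemma~\ref{lem:val}(a). Hence $w$ is nontrivial on $\mathbb C(C')$ and lies
over an ideal point $\chi$ of $C'$.

\begin{proposition}\label{prop:gives}
The ideal point $\chi$ of $C'$ gives the Seifert surface $S'$.
\end{proposition}

\begin{proof}
Since $f$ maps $M'\setminus S'$ to $M\setminus S$, we have $\rho'(\pi_1N')\subset\rho(\pi_1N)$, and this group fixes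
$v=[\mathcal O^2]$ by Lemma~\ref{lem:val}(b) and \eqref{eq:pi1N}. Choose a collar $S'\times[-1,1]$. Let $\widetilde N'$ be the component
of the preimage of $M'\setminus S'\times(-1,1)$ in $\widetilde{M'}$ that is stabilized by $\pi_1N'$. Send
$g\widetilde N'$ to the vertex $\rho'(g)v$; this is well defined since $\rho'(\pi_1N')$ fixes $v$. Send each lift of
$S'\times[-1,1]$, through the projection to $[-1,1]$, linearly onto the geodesic between the images of its two ends. The
stabilizer of a lift of the collar does not exchange its two sides, so it fixes both ends of the geodesic and hence all of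
it; therefore the map is well defined and equivariant. As $S'$ is connected, all these pairs of ends are translates of
$\{v,\rho'(m)^{\pm1}v\}$, at distance $2$. So each geodesic contains two midpoints of edges, the map is transverse to them,
and the preimage of the midpoints descends to exactly two parallel copies of $S'$, which is essential by
Proposition~\ref{prop:ess}.
\end{proof}

\subsection{The torsion of $M$}

By Lemma~\ref{lem:seed} we can use the presentation \eqref{eq:pi1M} in \eqref{eq:wada}, deleting the column of $m$. With
$A=\rho(m)$ the relation $mxym^{-1}=x$ has Fox derivatives $tA-1$ and $tAx$ with respect to $x$ and $y$, and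
$my^2m^{-1}=y^2x$ has $-y^2$ and $(tA-1)(1+y)$. So
\begin{equation}\label{eq:tauM}
\tau(M;\rho\otimes\psi)\doteq\frac{d(t)}{t^2-\operatorname{tr}(A)t+1},\qquad
d(t)=\det\begin{pmatrix}tA-1&tAx\\-y^2&(tA-1)(1+y)\end{pmatrix}.
\end{equation}
The coefficient of $t^4$ in $d$ and its constant term are
$$\det\begin{pmatrix}A&Ax\\0&A(1+y)\end{pmatrix}=\det(1+y)=2+Y,\qquad
\det\begin{pmatrix}-1&0\\-y^2&-(1+y)\end{pmatrix}=2+Y .$$

\subsection{The torsion of $M'$}

Exclude the points of $R$ at which $\rho'$ is reducible, or $Y=-2$, or $\tau=2$, or $P_h(\tau)=0$; there are finitely many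
of them, since $Y$ and $\tau$ are not constant. Let $Z=\rho(\eta)$. Since $\psi(\eta)=0$, the coefficient system on $V$ and
$E$ does not involve $t$. We have $\det(Z-1)=2-\tau\neq0$.

The torus $\partial V$ has holonomy $1$ along the meridian of $\eta$ and $Z$ along a longitude. With one $0$-cell, two
$1$-cells and one $2$-cell it is acyclic with torsion $\det(1-Z)/\det(Z-1)=1$. The solid torus $V$ is acyclic with torsion
$\det(Z-1)^{-1}$. On $E$ the system factors through $H_1(E)=\mathbb Z$ with $\mu_E\mapsto Z$ (Lemma~\ref{lem:infect}). Use a
Wirtinger presentation of deficiency one in \eqref{eq:wada}. All Fox derivatives become Laurent polynomials in $Z$. These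
commute, so the determinant of the Fox matrix without one column is the determinant of the $2\times2$ matrix $\Delta_E(Z)$,
up to a factor $\det(\pm Z^k)=1$. By \eqref{eq:alex} and $Z+Z^{-1}=\tau\cdot1$ this matrix is $P_h(\tau)\cdot1$. Hence
$$\tau(E)\doteq\frac{P_h(\tau)^2}{\det(Z-1)}\ne0,$$
and $E$ is acyclic. $M$ is acyclic since $2+Y\ne0$. So \eqref{eq:mult} applies first to $M=M_0\cup V$ and then to
$M'=M_0\cup E$: both $M_0$ and $M'$ are acyclic, and
$$\tau(M')\doteq\tau(M)\,\frac{\tau(E)}{\tau(V)}\doteq\tau(M)\,P_h(\tau)^2 .$$

\subsection{The pole}

By \eqref{eq:tauM}, at almost every point of $R$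
$$\mathcal T_\psi^{C'}(t)\cdot\big(t^2-\operatorname{tr}(A)t+1\big)=\pm t^k\,P_h(\tau)^2\,d(t).$$
The polynomial $d$ has exponent range exactly $[0,4]$, with both extreme coefficients $2+Y$. So
$\mathcal T_\psi^{C'}$ has exponent range of length $2$, which by symmetry is $[-1,1]$, and its coefficient of $t$ is
$\pm(2+Y)P_h(\tau)^2$. Therefore the coefficients of $t^k$ with $|k|>1$ vanish identically on $C'$, and the leading
coefficient $c_1\in\mathbb C[C']$ satisfies $c_1^2=(2+Y)^2P_h(\tau)^4$. Since $2+Y$ has residue $2$, $P_h$ has degree $h$ with
leading coefficient $\pm1$, and $w(\tau)=-2$ by \eqref{eq:tau},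
\begin{equation}\label{eq:pole}
w(c_1)=w(2+Y)+2h\,w(\tau)=-4h<0 .
\end{equation}
Together with Lemma~\ref{lem:irr} and Proposition~\ref{prop:gives} this proves Theorem~\ref{thm:A} except for the
statement about $S^3$.

There is no conflict with Kitayama's theorem. Replacing the two discs $S\cap V$ by the annulus $\mathcal A_+$ turns $S$
into a Seifert surface of genus $2$ in $M_0\subset M'$, so $S'$, of genus at least $3$, does not have minimal genus.

\section{Knots in $S^3$}\label{sec:S3}

We prove the last sentence of Theorem~\ref{thm:A}. Killing $m$ in \eqref{eq:pi1M} gives first $y=1$ and then $x=1$. So the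
filling $M(m)$ is simply connected, and $M(m)=S^3$ by Perelman. The construction of $M'$ used only the classes
$g_+=g_-=y$, so $\eta$ may be changed as long as they are kept. We claim that $\eta$ can be chosen to be unknotted in $S^3$.

In this section extend $S$ by a collar, so that it is a surface in $S^3$ with $\partial S=K$; then $M$ is the exterior of a
neighborhood of $K$, as thin as we like, and the complement of $S$ in $S^3$ is homotopy equivalent to $N$. So the classes
$g_\pm$ are determined by the homotopy classes rel endpoints of $\kappa_\pm$ in the complement of $S$. Here, and below, an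
arc or a homotopy in the complement of a surface is allowed to have its endpoints on the surface, and approaches them from
a fixed side.

Let $\Gamma$ be a spine of $S$ through $a_1$ and $a_2$, and take a generic projection of $\Gamma\cup\eta$. The vertical segments at
the self-crossings of $\eta$ miss $\Gamma$. Let $S_\epsilon\subset S$ be a neighborhood of $\Gamma$ so thin that it misses
neighborhoods of these segments; of course $S_\epsilon\cap\eta=\{a_1,a_2\}$. Changing crossings of $\eta$ along the
segments is a homotopy of $\kappa_+$ and of $\kappa_-$, rel endpoints, in the complement of $S_\epsilon$ (an arc may pass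
through itself or through the other arc). Suitable crossing changes make the diagram of $\eta$ descending, hence $\eta$
unknotted. Let $\eta_1$ be the result.

It remains to return from $S_\epsilon$ to $S$. Let $(\Phi_s)$, $0\le s\le1$, be an isotopy of $S^3$ fixing $\Gamma$ pointwise, with
$\Phi_0=\mathrm{id}$, $\Phi_1(S_\epsilon)=S$ and $\Phi_s(S_\epsilon)\subset S$ for all $s$. The knot
$\Phi_1(\eta_1)$ is unknotted and meets $S$ in $a_1,a_2$ only; in particular it misses a neighborhood of $K$. Its arcs are
homotopic rel endpoints, in the complement of $S$, to the arcs of $\Phi_1(\eta)$. The maps $\Phi_1\Phi_s^{-1}$ carry the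
complement of $\Phi_s(S_\epsilon)$, and in particular that of $S$, into the complement of $S$. Applied to the arcs of
$\eta$, they give a homotopy there, rel endpoints, from the arcs of $\Phi_1(\eta)$ (at $s=0$) to those of $\eta$ (at
$s=1$). So $\Phi_1(\eta_1)$ has the required classes, which proves the claim.

Now let $\eta$ be unknotted. The framing $V=D^2\times S^1$ was arbitrary; choose it so that $\mu_E=pt\times S^1$ is the
$0$-framed longitude of $\eta$ in $S^3$. Then $M'(m)$ is the union of $E$ and the solid torus $S^3\setminus\nu(\eta)$,
whose meridian is $\mu_E$. So $M'(m)=S^3$. This completes the proof of Theorem~\ref{thm:A}.\qed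

\section{Minimal genus}\label{sec:minimal}

Keep $M',S',N',\rho',C',w,v$ from the proof of Theorem~\ref{thm:A}. To make $S'$ genus minimizing we have to change $N'$
without changing the torsion or the action on the tree. The model case in which $S'$ is certainly genus minimizing is
$S'\times S^1$, that is, the product $\Pi:=S'\times I$ in place of $N'$. The plan is to find a link complement common to
$N'$ and $\Pi$, and to fill it with knot exteriors that the torsion cannot see. A Seifert surface of the new manifold can
be replaced by a surface in the common part, and then compared with the fiber in $S'\times S^1$.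

\subsection{The common link complement}

Identify $\partial\Pi$ with $\partial N'$ by $(s,0)\mapsto s_-$, $(s,1)\mapsto s_+$, and $\partial S'\times I$ with the annulus between
$\partial S'_-$ and $\partial S'_+$. Then $N'$ is obtained from $\Pi$ by surgery on a link, rel boundary. Indeed, take Heegaard
splittings of $\Pi$ and $N'$ into a compression body with $\partial_-$ the (connected) boundary and a handlebody, stabilized to
equal genus. The identification of the boundaries extends over the compression bodies, and the handlebodies are homeomorphic.
So $N'$ arises from $\Pi$ by cutting along the Heegaard surface and regluing by a product of Dehn twists, which amounts to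
surgery on a link $L\subset\Pi$ (Lickorish).

Myers \cite{Myers} proved that every compact connected orientable $3$-manifold whose boundary contains no $2$-spheres
contains a knot with irreducible and $\partial$-irreducible exterior. Let $L_0$ be such a knot in $\Pi\setminus\nu(L)$ and
$$Q=\Pi\setminus\nu(L\cup L_0)=N'\setminus\nu(J),\qquad J=J_1\cup\dots\cup J_n\subset\operatorname{int}N',$$
where $J$ consists of the link in $N'$ dual to $L$ and of $L_0$. Let $V_i=\overline{\nu(J_i)}\subset\operatorname{int}N'$.

\subsection{The manifold $M''$}

Let $E_1,\dots,E_n$ be exteriors of nontrivial knots in $S^3$ with Alexander polynomial $1$. Let $M''$ be obtained from $M'$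
by replacing each $V_i$ by $E_i$ as in Lemma~\ref{lem:infect}: $\lambda_{E_i}$ is glued to the meridian of $J_i$ in $N'$,
and $\mu_{E_i}$ to a longitude. By that lemma, applied $n$ times, $M''$ is the exterior of a knot in a homology sphere, with
meridian $m$, and there is a map $f':M''\to M'$, the identity off $\bigcup E_i$, with $E_i\to V_i$, which is onto on
$\pi_1$. We write $\psi$ for the pullback of $\psi$. Since $V_i\cap S'=\emptyset$, we have $S'\subset M''$ and
$f'^{-1}(S')=S'$.

\begin{lemma}\label{lem:M2}
Let $Q_M=M'\setminus\nu(J)$, which is $Q$ with $S'_+$ and $S'_-$ identified. In $M''$ the tori $\partial E_i$ and the surface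
$S'$ are incompressible, $Q_M$ and $M''$ are irreducible, and $S'$ is an essential Seifert surface.
\end{lemma}

\begin{proof}
The surfaces $S'_\pm$ are $\pi_1$-injective in $\partial N'$, since their complements there are not discs. As $Q$ is
$\partial$-irreducible, $S'_\pm$ and the tori $\partial V_i$ are $\pi_1$-injective in $Q$. So $\pi_1Q_M$ is an HNN
extension, $S'$ and the $\partial V_i$ are $\pi_1$-injective in $Q_M$, and $Q_M$ is irreducible because $Q$ is. The $E_i$ are
irreducible with incompressible boundary. Hence $M''=Q_M\cup\bigcup E_i$ is irreducible, and $S'$ and the $\partial E_i$ are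
$\pi_1$-injective in it. The surface $S'$ meets $m$ once, so it is a Seifert surface. It is essential by the second half of
the proof of Proposition~\ref{prop:ess}, which used only incompressibility and the boundary curve.
\end{proof}

Let $\rho''=\rho'\circ f'_*$ and let $C''$ be the corresponding curve in $X^{irr}(M'')$. As $\rho''(m)=\rho'(m)$ and $f'_*$ is
onto, $w$ lies over an ideal point of $C''$, as for $C'$. Since $f'$ maps $M''\setminus S'$ to $M'\setminus S'$,
the group $\rho''(\pi_1(M''\setminus S'))$ fixes $v$. Now the proof of Proposition~\ref{prop:gives} applies, with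
Lemma~\ref{lem:M2} in place of Proposition~\ref{prop:ess}: the ideal point gives $S'\subset M''$.

\subsection{The torsion does not change}

We cannot argue as in Section~\ref{sec:endA}, because $\rho'(J_i)$ may have eigenvalue $1$ identically, and then $V_i$ is not
acyclic. We use relative torsion instead. Let $\Lambda=\mathbb Z[u^{\pm1}]$ be the group ring of
$H_1(E_i)=\pi_1V_i=\mathbb Z$. The Alexander module $H_1(E_i;\Lambda)$ has a square presentation matrix whose determinant is a
unit, so it vanishes. Since $E_i$ has a $2$-dimensional spine, $H_2(E_i;\Lambda)$ is a submodule of a free module, hence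
torsion free. Its rank is $0$ by the Euler characteristic, so it vanishes. Therefore $E_i\to V_i$ induces isomorphisms on homology with coefficients
$\Lambda$.

Let $Z_i$ be the mapping cylinder of $f'|:E_i\to V_i$, with the part over $\partial E_i=\partial V_i$ collapsed. Then
$\mathcal Z=M''\cup\bigcup Z_i$, with $Z_i\cap M''=E_i$, is the similarly reduced mapping cylinder of $f'$ and collapses to
$M'$. The complex $C_*(Z_i,E_i;\Lambda)$ is a based acyclic complex, with torsion in $K_1(\Lambda)=\{\pm u^k\}$. Since
$\psi(J_i)=0$, the system $\rho'\otimes\psi$ on $Z_i$ is obtained from $\Lambda$ by $u\mapsto\rho'(J_i)\in SL_2(\mathbb C)$, and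
the torsion becomes $\det(\pm\rho'(J_i)^k)=1$. By excision $C_*(\mathcal Z,M'')=\bigoplus_iC_*(Z_i,E_i)$ is acyclic over
$\mathbb C(t)$ with torsion $\doteq1$. Hence $M''$ is acyclic and $\tau(M'')\doteq\tau(M')$ at almost every point of $R$. By
symmetry of both functions and irreducibility of $R$, the coefficients of $\mathcal T_\psi^{C''}$ and $\mathcal T_\psi^{C'}$
agree in $\mathbb K$ up to a common sign. So $\mathcal T_\psi^{C''}$ has top exponent $1$, and by \eqref{eq:pole} its leading
coefficient has valuation $-4h$.

\subsection{$S'$ has minimal genus in $M''$}

Let $\Sigma$ be a minimal genus Seifert surface of $M''$. It is incompressible. It is not a disc, because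
$\partial\Sigma$ is isotopic to $\partial S'$, which is nontrivial in $\pi_1S'\subset\pi_1M''$. Since $M''$ is irreducible
and the tori $\partial E_i$ are incompressible, we can isotope $\Sigma$ so that all curves of
$\Sigma\cap\bigcup\partial E_i$ are essential both in $\Sigma$ and in $\partial E_i$. Then no component of
$\Sigma\cap E_i$ or of $\Sigma\cap Q_M$ is a disc or a sphere, so
$$-\chi(\Sigma\cap Q_M)\le-\chi(\Sigma).$$

\emph{Replacing $\Sigma$ by a surface in $Q_M$.} Since $\psi$ is dual to $S'$, which is disjoint from $E_i$, it vanishes on
$H_1(\partial E_i)$. As $\Sigma$ is dual to $\psi$ too, the oriented curves $\Sigma\cap\partial E_i$ are null-homologous in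
$\partial E_i$. They are parallel essential curves, hence can be joined successively in adjacent, oppositely oriented pairs
by annuli parallel into $\partial E_i$ and pushed into $Q_M$. This gives a surface $\Sigma^*\subset Q_M$ with
$\partial\Sigma^*\subset\partial M''$, dual to $\psi|_{Q_M}$, with $\chi(\Sigma^*)=\chi(\Sigma\cap Q_M)$, all of whose
components have nonpositive Euler characteristic.

\emph{Comparison with the product.} Fill $Q$ to $\Pi$ instead of $N'$. This embeds $Q_M$ in $\Pi/(S'_+=S'_-)=S'\times S^1$,
with $\partial M''$ going to the boundary. In $S'\times S^1$ the surface $\Sigma^*$ is dual to the same class as the fiber $S'$: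
both classes restrict to $\psi|_{Q_M}$, the intersection number with $S'$, and $H^1(S'\times S^1)\to H^1(Q_M)$ is
injective because $H_1(Q_M)\to H_1(S'\times S^1)$ is onto. A fiber minimizes the Thurston norm in its class (Thurston), and
$\Sigma^*$ has no components of positive Euler characteristic, so
$$-\chi(S')\le-\chi(\Sigma^*)=-\chi(\Sigma\cap Q_M)\le-\chi(\Sigma).$$
Hence $S'$ has minimal genus in $M''$. This proves Theorem~\ref{thm:B}.\qed

\subsection{Sharpness of the bound}

In the examples of Theorems~\ref{thm:A} and~\ref{thm:B} we have $g=1+2h$, leading exponent $k=1$, and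
$e=\frac12d(v,\rho(m)v)=1$ by Lemma~\ref{lem:val}(b), because $m$ crosses $S'$ once and
$\rho''(m)=\rho'(m)=\rho(m)$. The bound of Theorem~\ref{thm:C} is then $-(2g-1-1)=-4h$, and the leading coefficient has
valuation $-4h$ by \eqref{eq:pole}. So equality holds, which completes the proof of Theorem~\ref{thm:C}.\qed

\begin{thebibliography}{9}
\bibitem{Kitayama} Takahiro Kitayama, \emph{Twisted Alexander polynomials and incompressible surfaces given by ideal
points}, arXiv:1412.4483 (2014).

\bibitem{Myers} Myers, \emph{Simple knots in compact, orientable 3-manifolds}, Trans. AMS 273 (1982).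
\end{thebibliography}

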